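\title{Contractible 4-manifolds that cannot be moved into a ball}

\begin{abstract}
We construct smooth embeddings in $\mathbb{CP}^2$ of contractible 4-manifolds $X$, each built from one 0-, one 1- and one 2-handle and embeddable in $B^4$, whose images no homeomorphism of $\mathbb{CP}^2$ carries into a 4-ball. More generally, a closed simply connected smooth 4-manifold $W$ contains a contractible $X$ with $X\times[0,1]\cong D^5$ that lies in no locally flat 4-ball if and only if $b_2(W)>0$. The obstruction is that no nonzero class of $H_2(W)$ is represented by a sphere in the complement of $X$. We realize it by handle slides that make the second homology of the complement come from hyperbolic triangle groups.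
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, 4-manifolds are smooth, compact, connected and oriented, embeddings are smooth, and homology has integer coefficients unless indicated. Let $W$ be a closed simply connected 4-manifold, and let $X$ be a contractible 4-manifold that admits an embedding $\varphi_X\colon X\hookrightarrow B^4$. Composing $\varphi_X$ with an orientation-preserving inclusion $B^4\subset W$ gives a \emph{standard} embedding $\varphi_W\colon X\hookrightarrow W$, well defined up to isotopy by Palais' theorem. An embedding $\varphi\colon X\hookrightarrow W$ is \emph{local} if its image can be isotoped into a 4-ball in $W$, and \emph{global} otherwise.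

All maps from $X$ to $W$ are homotopic, because $X$ is contractible and $W$ is connected. A global embedding is therefore homotopic to the standard one and yet uses the topology of $W$ in a way that no isotopy removes. In the simplest cases this does not happen. If $X=D^4$, the image is itself a ball. If $W=S^4$, the image misses a small round ball and so lies in the complementary one. On the other hand, there are smooth null-homotopic 2-spheres in $S^2\times S^2$ that cannot be isotoped into a 4-ball, even topologically (Lee), and global embeddings of contractible manifolds $X$ as above exist for $W=S^2\times S^2$ and $W=\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$. Both manifolds have indefinite intersection forms, and in particular nonzero classes of square zero. Call $W$ \emph{definite} if $b_2(W)>0$ and its intersection form on $H_2(W)$ is positive or negative definite, as for $\#^n\mathbb{CP}^2$. A definite manifold has no nonzero class of square zero, and one might guess that it leaves no room for global embeddings. The following question comes from \cite{Nersisyan}.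

\begin{quote}
\textbf{Question.} Do there exist a closed, simply connected, definite 4-manifold $W$, a contractible 4-manifold $X$ that embeds in $B^4$, and a global embedding $X\hookrightarrow W$?
\end{quote}

The answer is yes, already for $W=\mathbb{CP}^2$, and the intersection form plays no role beyond being nonzero. In the statements below, a \emph{4-ball} is a closed ball $B\subset W$ embedded smoothly or only locally flatly, which means that near each point of $\partial B$ the pair $(W,B)$ is homeomorphic to $\mathbb R^4$ with a closed half-space. We call an embedding \emph{topologically global} if no homeomorphism of $W$ carries its image into a 4-ball. An isotopy of $X$ in $W$ extends to an ambient isotopy, whose end is a diffeomorphism of $W$; so a topologically global embedding is global.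

\begin{theorem}\label{thm:A}
For each $q=6a+1$ with $a\ge1$ there are a contractible 4-manifold $X_q$, built from one 0-, one 1- and one 2-handle and embedding smoothly in $B^4$, and a smooth embedding $\varphi_q\colon X_q\hookrightarrow\mathbb{CP}^2$ such that
\begin{enumerate}
\item[(1)] $\pi_1(\mathbb{CP}^2\setminus\varphi_q(X_q))\cong\Delta(2,3,q)=\langle A,B\mid A^2,B^3,(AB)^q\rangle$;
\item[(2)] every continuous map $S^2\to\mathbb{CP}^2\setminus\varphi_q(X_q)$ is null-homologous in $\mathbb{CP}^2$.
\end{enumerate}
Consequently no isotopy, and no homeomorphism of $\mathbb{CP}^2$, carries $\varphi_q(X_q)$ into a 4-ball. For different $q$ the images are inequivalent under homeomorphisms of $\mathbb{CP}^2$.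
\end{theorem}

\begin{theorem}\label{thm:B}
Let $W$ be a closed simply connected smooth 4-manifold.
\begin{enumerate}
\item[(1)] If $b_2(W)>0$, there are a contractible 4-manifold $X$ with $X\times[0,1]\cong D^5$ (so that $X$ embeds in $B^4$) and a smooth embedding $\varphi\colon X\hookrightarrow W$ such that every map $S^2\to W\setminus\varphi(X)$ is null-homologous in $W$. In particular no homeomorphism of $W$ carries $\varphi(X)$ into a 4-ball.
\item[(2)] If $b_2(W)=0$, every embedding of a contractible 4-manifold in $W$ has image inside a locally flat topological 4-ball, and inside a smooth one if $W=S^4$.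
\end{enumerate}
So $W$ admits a topologically global embedding of such an $X$ if and only if $b_2(W)>0$.
\end{theorem}

The proof builds the complement first. We cut a handle decomposition of $W$ into two parts, $W=W_0\cup X$. The homotopy type of $W_0$ is read from the words in a free group that the 2-handles spell, and the contractibility of $X$ is read from the words that they spell in the upside-down decomposition. Certain handle slides change the first kind of word and leave the second kind alone, and this freedom lets us prescribe the fundamental group of $W_0$ while $X$ stays contractible.

\section{Spheres in the complement}\label{sec:obstruction}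

If $X$ lies in a ball, its complement contains the simply connected manifold $W\setminus B$, which carries all of $H_2(W)$ by spheres. This is the only obstruction that we use.

\begin{lemma}\label{lem:obstruction}
Let $W$ be a closed simply connected 4-manifold and $Y\subset W$ a subset. If a homeomorphism $F$ of $W$ carries $Y$ into a 4-ball, then every class in $H_2(W)$ is represented by a map $S^2\to W\setminus Y$.
\end{lemma}

\begin{proof}
The preimage $B$ of the ball under $F$ is a locally flat ball containing $Y$. By local flatness, $W\setminus\operatorname{int}B$ is a topological manifold with boundary $\partial B$, and this boundary has a collar. Let $V$ be the union of $B$ with the open collar, and let $U=W\setminus B$. Then $V$ is contractible and $U\cap V\simeq S^3$. Van Kampen's theorem gives $\pi_1(U)\cong\pi_1(W)=1$, and the Mayer--Vietoris sequence shows that $H_2(U)\to H_2(W)$ is an isomorphism, since $H_2(S^3)=H_1(S^3)=0$. By the Hurewicz theorem every class of $H_2(U)$ is represented by a map $S^2\to U\subset W\setminus Y$.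
\end{proof}

The word ``sphere'' carries all the content: the homology of the complement of a contractible manifold does not depend on the embedding.

\begin{lemma}\label{lem:complement}
Let $X\subset W$ be a contractible 4-manifold in a closed simply connected 4-manifold, and let $W_0=\overline{W\setminus X}$. Then $H_1(W_0)=0$, and $H_2(W_0)\to H_2(W)\cong\mathbb Z^{b_2(W)}$ is an isomorphism.
\end{lemma}

\begin{proof}
For $i=1,2$, the sequence of the pair and Lefschetz duality give $H_i(\partial X)\cong H_{i+1}(X,\partial X)\cong H^{3-i}(X)=0$. The Mayer--Vietoris sequence of $W=W_0\cup X$ then gives $H_1(W_0)\subset H_1(W)=0$ and $H_2(W_0)\cong H_2(W)$. Finally $H_2(W)\cong H^2(W)\cong\operatorname{Hom}(H_2(W),\mathbb Z)$ is free because $H_1(W)=0$.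
\end{proof}

We must therefore distinguish spherical classes in $H_2(W_0)$ from the others, and group homology does this. For a group $G$, let $K(G,1)$ be a connected CW complex with fundamental group $G$ and vanishing higher homotopy groups, and put $H_2(G)=H_2(K(G,1))$. If $Y$ is a connected CW complex with $\pi_1(Y)=G$, a $K(G,1)$ is obtained from $Y$ by attaching cells of dimension at least 3. Hopf's theorem says that the resulting sequence
\begin{equation}\label{eq:hopf}
\pi_2(Y)\longrightarrow H_2(Y)\longrightarrow H_2(G)\longrightarrow0
\end{equation}
is exact. Thus the obstruction of Lemma \ref{lem:obstruction} lives in $H_2(\pi_1(W_0))$, and it vanishes when $W_0$ is simply connected. We shall arrange the extreme case in which no nonzero class is spherical.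

\begin{proposition}\label{prop:criterion}
Let $X\subset W$ and $W_0$ be as in Lemma \ref{lem:complement}, and let $n=b_2(W)$. Suppose that there are maps $f_\nu\colon W_0\to K(G_\nu,1)$, $\nu=1,\dots,p$, such that
\[
f_*=(f_{1*},\dots,f_{p*})\colon H_2(W_0)\to\bigoplus_\nu H_2(G_\nu)
\]
is onto and the target has rank $n$. Then every map $S^2\to W\setminus X$ is null-homologous in $W$. If $n>0$, no homeomorphism of $W$ carries $X$ into a 4-ball.
\end{proposition}

\begin{proof}
The kernel of $f_*$ is a subgroup of rank $0$ of $H_2(W_0)\cong\mathbb Z^n$, so $f_*$ is injective. For a map $\sigma\colon S^2\to W\setminus X\subset W_0$, each $f_\nu\circ\sigma$ is null-homotopic because $\pi_2(K(G_\nu,1))=0$. Hence $f_*[\sigma]=0$ and $[\sigma]=0$. The last statement follows from Lemma \ref{lem:obstruction}.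
\end{proof}

\section{Words and dual words of 2-handles}\label{sec:handles}

We recall the handle calculus that we need; see \cite[Ch.~4--5]{GS}. A $k$-handle $D^k\times D^{4-k}$ is attached along $S^{k-1}\times D^{4-k}$; its attaching sphere is $S^{k-1}\times0$ and its belt sphere is $0\times S^{3-k}$. All our handle decompositions of closed manifolds have one 0-handle and one 4-handle. We write
\[
W=N\cup h_1\cup\dots\cup h_m\cup N^*,\qquad Z=N\cup h_1\cup\dots\cup h_m,
\]
where $N$ is the union of the 0- and 1-handles, the $h_j$ are the 2-handles, attached along a framed link $L_1\cup\dots\cup L_m\subset\partial N$, and $N^*$ is the union of the 3-handles and the 4-handle. Read upside down, a $k$-handle is a $(4-k)$-handle with attaching and belt spheres exchanged. So $N^*$ is, like $N$, a boundary connected sum of copies of $S^1\times D^3$, and $h_j$ is attached to $N^*$ along its belt circle, which lies in $\partial Z=\partial N^*$.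

The group $\pi_1(N)$ is free on the 1-handles, and $\pi_1(N^*)$ is free on the 3-handles; we use the same letter for a handle and its generator, and write $F(\cdots)$ for a free group. The \emph{word} $\sigma(h_j)\in\pi_1(N)$ is the class of $L_j$, and the \emph{dual word} $\sigma^*(h_j)\in\pi_1(N^*)$ is the class of the belt circle of $h_j$. Both are defined up to conjugation and inversion. One reads $\sigma(h_j)$ by recording the signed intersections of $L_j$ with the belt spheres of the 1-handles, and $\sigma^*(h_j)$ by recording those of the belt circle with the attaching spheres of the 3-handles. Three standard facts follow.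

\smallskip\noindent\emph{Chain complex.} The homology of $W$ is computed by the complex $C_*$, where $C_k$ is free abelian on the $k$-handles and the coefficients of $\partial$ are intersection numbers of attaching spheres with belt spheres. So $\partial_1=0$; the coefficient of a 1-handle $u$ in $\partial_2h_j$ is the exponent sum of $u$ in $\sigma(h_j)$; and the coefficient of $h_j$ in $\partial_3v$ is, up to sign, the exponent sum of $v$ in $\sigma^*(h_j)$.

\smallskip\noindent\emph{Splitting.} Let $J$ be a set of 2-handles, let $W_0$ be the union of $N$ with the 2-handles not in $J$, and let $X=\overline{W\setminus W_0}$. Then $W_0$ is homotopy equivalent to the presentation complex whose generators are the 1-handles and whose relators are the words $\sigma(h)$, $h\notin J$: handles retract to their cores, and the homotopy type of a 2-complex depends only on the free homotopy classes of the attaching loops. Upside down, $X$ is $N^*$ with 2-handles attached along the dual words $\sigma^*(h)$, $h\in J$. Also $W\setminus X=\operatorname{int}W_0\simeq W_0$.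

\smallskip\noindent\emph{Connected sums.} Given decompositions of $W_1$ and $W_2$, choose points $p_i\in\partial N_i\cap\partial N_i^*$ away from all attaching and belt spheres, remove small balls centered at $p_i$, each half in $N_i$ and half in $N_i^*$, and glue the boundary spheres so that the halves match. This gives a decomposition of $W_1\#W_2$ with $N=N_1\natural N_2$, $N^*=N_1^*\natural N_2^*$, and the same 2-handles with the same words and dual words, now read in free products. We use three building blocks: $S^4$ with a canceling 1-/2-handle pair, where the 2-handle has the generator as its word and trivial dual word (there is no 3-handle); its upside-down version, $S^4$ with a canceling 2-/3-handle pair, where the 2-handle has trivial word; and $\mathbb{CP}^2$ with one 2-handle $h$ along the $+1$-framed unknot, where $\sigma(h)=\sigma^*(h)=1$.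

\smallskip
To \emph{slide} $h_i$ over $h_j$ ($i\neq j$), write $h_j=D^2\times D^2$, put $M=\partial(N\cup h_j)\supset D^2\times S^1$, and regard the other 2-handles as attached to $N\cup h_j$. The framing pushoff $L_j'=S^1\times\{p\}$ of $L_j$ bounds the disk $D^2\times\{p\}\subset M$, which meets the belt circle $B_j=0\times S^1$ once. Choose a band in $\partial N$ from $L_i$ to $L_j'$ that is otherwise disjoint from the link. Pushing an arc of $L_i$ along the band and across the disk is an isotopy in $M$ from $L_i$ to the band sum of $L_i$ and $L_j'$, which lies again in $\partial N$. The result is a new handle decomposition of the same manifold $W$.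

\begin{lemma}\label{lem:slide}
Let $s_i,s_j$ represent $\sigma(h_i),\sigma(h_j)$, where $i\ne j$.
\begin{enumerate}
\item[(a)] For every $g\in\pi_1(N)$ and either sign there is a slide of $h_i$ over $h_j$ after which $\sigma(h_i)=s_i\,g\,s_j^{\pm1}g^{-1}$. A slide of $h_i$ changes no other word.
\item[(b)] After a slide of $h_i$ over $h_j$, the dual word of $h_j$ is $\sigma^*(h_j)\,g'\,\sigma^*(h_i)^{\pm1}g'^{-1}$ for some $g'\in\pi_1(N^*)$, and all other dual words are unchanged.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Orient $L_i$ and join it to the base point so that it represents $s_i$. If $\gamma$ is the core arc of the band, the band sum represents $s_i$ times the loop that runs along $\gamma$, around $L_j'$, and back; this loop is a conjugate $g_0s_j^{\pm1}g_0^{-1}$. A half twist in the band changes the sign. Preceding $\gamma$ by a loop $\delta$ in the link complement replaces $g_0$ by $\delta g_0$, and the new arc can be embedded by general position. Every element of $\pi_1(N)$ occurs as $\delta$: the map $\pi_1(\partial N\setminus\bigcup_kL_k)\to\pi_1(\partial N)$ is onto because a generic loop in a 3-manifold misses a link, and $\pi_1(\partial N)\to\pi_1(N)$ is onto because $N$ is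 a boundary sum of copies of $S^1\times D^3$. The other attaching circles do not move.

(b) Let $L_i^s$, $s\in[0,1]$, be the isotopy in $M$. It misses the $L_k$ with $k\neq i,j$, and its track meets $B_j$ once, transversely. Extend it to an ambient isotopy $\phi_s$ of $M$ with $\phi_0=\mathrm{id}$, fixed near those $L_k$. Let $Z'$ be the new handlebody. Spreading $\phi_s$ over a collar of $M$ gives a diffeomorphism of $N\cup h_j$ that is $\phi_1$ on $M$; it extends over the handles $h_k$, $k\ne j$, to a diffeomorphism $Z\to Z'$, through which $N^*$ is glued to $Z'$. Dual words are therefore computed by pulling belt circles back to $\partial Z$. For $k\neq j$ the diffeomorphism maps $h_k$ to the corresponding handle of $Z'$ as a product, so the belt circles correspond. The belt circle $B_j\subset\partial Z'$ pulls back to $\phi_1^{-1}(B_j)$.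

Consider the annulus $B_j\times[0,1]\to M$, $(y,s)\mapsto\phi_s^{-1}(y)$. It misses $L_k$ for $k\neq i,j$, since $\phi_s$ fixes $L_k$. The diffeomorphism $(z,s)\mapsto(\phi_s(z),s)$ of $M\times[0,1]$ carries the pair consisting of $L_i\times[0,1]$ and the track of $\phi_s^{-1}(B_j)$ to the pair consisting of the track of $L_i^s$ and $B_j\times[0,1]$; hence the annulus meets $L_i$ exactly once, transversely. Removing a small disk around this point leaves a pair of pants in $M\setminus\bigcup_{k\ne j}L_k$ bounded by $B_j$, $\phi_1^{-1}(B_j)$ and a meridian of $L_i$. This complement deformation retracts to the complement of the open attaching regions, which lies in $\partial Z$. So in $\pi_1(N^*)$ the curve $\phi_1^{-1}(B_j)$ is conjugate to $B_j$ times a conjugate of the meridian or its inverse. The meridian is $\{y\}\times S^1\subset D^2\times S^1\subset h_i$ with $y\in S^1$, which is parallel in $\partial Z$ to the belt circle of $h_i$.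
\end{proof}

In (a) we choose the conjugating element; in (b) we have no control over it. This does not matter when the handle that slides has trivial dual word.

\begin{corollary}\label{cor:free}
Let $h$ be a 2-handle with word $s$, let $J$ be a set of 2-handles not containing $h$, and let $z$ lie in the normal closure in $\pi_1(N)$ of the words of the handles in $J$. There is a sequence of slides of $h$ over handles in $J$ that changes $\sigma(h)$ to $sz$ and changes no other word. If $\sigma^*(h)=1$, it changes no dual word. The same holds upside down, with words and dual words exchanged.
\end{corollary}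

\begin{proof}
Write $z$ as a product of conjugates of the words $\sigma(h')^{\pm1}$, $h'\in J$, and apply Lemma \ref{lem:slide}(a) once for each factor. By (b), $\sigma^*(h)$ never changes, and the dual words of handles in $J$ are multiplied by conjugates of $\sigma^*(h)^{\pm1}$.
\end{proof}

Slides do change the attaching circles of the dual handles as knots, in a way that we do not follow. The next lemma shows that the dual words alone give what we need of $X$.

\begin{lemma}[Mazur]\label{lem:mazur}
Let $X$ be a 4-dimensional handlebody with one 0-handle, 1-handles $v_1,\dots,v_l$ and 2-handles $c_1,\dots,c_l$, where the word of $c_i$ is conjugate to $v_i^{\pm1}$. Then $X\times[0,1]\cong D^5$, so $X$ is contractible, and $X$ embeds smoothly in $B^4$.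
\end{lemma}

\begin{proof}
The product $X\times[0,1]$ is a 5-dimensional handlebody with the same handles. Its 2-handles are attached along a link in the 4-manifold $\#^lS^1\times S^3$, whose fundamental group is $F(v_1,\dots,v_l)$. By hypothesis the link is homotopic to one whose $i$-th component meets the belt sphere of $v_i$ once, transversely, and misses the other belt spheres. A generic homotopy of a link in a 4-manifold is an isotopy: its track is a surface in a 5-manifold, so double points have expected dimension $2+2-5<0$, and the vanishing of the derivative along the link imposes four conditions on two parameters. After this isotopy each $c_i$ cancels $v_i$, whatever the framing, so $X\times[0,1]\cong D^5$. Then $X\cong X\times\{0\}\subset\partial(X\times[0,1])\cong S^4$. This copy misses the interior of $X\times\{1\}$, so $X$ embeds in $\mathbb R^4$, and hence in $B^4$.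
\end{proof}

\section{The model case: a torus in $\mathbb{CP}^2$}\label{sec:torus}

The mechanism is visible with the group $\mathbb Z^2$, at the price that $X$ is not contractible.

\begin{example}\label{ex:torus}
Add to the decomposition of $\mathbb{CP}^2$ with 2-handle $h$ two canceling pairs: 1-handles $x,t$ and 2-handles $\alpha,\beta$ with words $x,t$. Split along $J=\{\alpha,\beta\}$. At this stage $W_0=N\cup h\simeq S^1\vee S^1\vee S^2$, and the sphere generates $H_2(\mathbb{CP}^2)$. Now slide $h$ over $\alpha,\beta,\alpha,\beta$, so that its word becomes $x$, $xt$, $xtx^{-1}$ and finally $xtx^{-1}t^{-1}$; call the result $h'$. The new $W_0=N\cup h'$ is homotopy equivalent to the presentation complex of $\langle x,t\mid xtx^{-1}t^{-1}\rangle$, which is the torus $T^2$. Since $\partial_2\alpha=x$, $\partial_2\beta=t$, $\partial_2h'=0$ and $C_3=0$, the cycle $h'$ generates both $H_2(W_0)$ and $H_2(\mathbb{CP}^2)$. The generator is now carried by a torus, and every sphere in $W_0$ is null-homotopic because $\pi_2(T^2)=0$. By Lemma \ref{lem:obstruction}, no homeomorphism carries $X=\overline{\mathbb{CP}^2\setminus W_0}$ into a ball.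

Upside down, $X$ has one 0-handle and two 2-handles, so $X\simeq S^2\vee S^2$. Its inclusion is null-homotopic: a class from $H_2(X)$ has intersection number $0$ with the generator, which lies in $\operatorname{int}W_0$, so it vanishes in $H_2(\mathbb{CP}^2)\cong\pi_2(\mathbb{CP}^2)$.
\end{example}

To make $X$ contractible we must replace $\mathbb Z^2$. By Lemma \ref{lem:complement}, $G=\pi_1(W_0)$ has to be perfect, and $\chi(W_0)=2$, so the presentation of $G$ given by $W_0$ has one more relator than generators. A perfect cyclic group is trivial, so the smallest possibility is two generators and three relators. For Proposition \ref{prop:criterion} we also want $H_2(G)$ of rank one. The group $\Delta(2,3,q)$ has two generators and three relators, its abelianization is $\mathbb Z/6$ modulo $q$ times the generator $A+B$, which is trivial when $q$ is prime to 6, and for $q\geq7$ it contains the fundamental group of a closed surface with finite index. This surface takes over the role of the torus.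

\section{The triangle group as a quotient of the braid group}\label{sec:group}

The relators of $G$ must be reached by slides from a standard decomposition. The relators $A^2,B^3,(AB)^q$ are poorly suited to this, and we use instead a presentation based on the braid relation $xtx=txt$, whose relator has the form $x\cdot(\text{conjugate of }t^{-1})$ and is thus one slide away from $x$. Fix $q=6a+1$ with $a\ge1$, and put in $F(x,t)$
\[
r_1=x\cdot(tx)\,t^{-1}(tx)^{-1}=xtxt^{-1}x^{-1}t^{-1},\qquad r_2=(xtx)^{2a}t^{-q},\qquad r=(xtx)^2 .
\]
With $g=tx$ we have
\begin{equation}\label{eq:x}
x=r_1\cdot gtg^{-1},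
\end{equation}
so $r_1$ and $t$ normally generate $F(x,t)$.

\begin{lemma}\label{lem:group}
Let $\Delta=\Delta(2,3,q)$.
\begin{enumerate}
\item[(a)] $\langle x,t\mid r_1,r_2,r\rangle\cong\Delta$.
\item[(b)] $H_2(\Delta;\mathbb Q)\cong\mathbb Q$; that is, $H_2(\Delta)$ has rank one.
\item[(c)] The largest finite order of an element of $\Delta$ is $q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show $\langle x,t\mid r_1\rangle\cong\langle A,b\mid A^2=b^3\rangle$. The relation $r_1=1$ says $xtx=txt$. With $A=xtx$ and $b=xt$ it gives $A^2=(xtx)(txt)=(xt)^3=b^3$, and also $b^{-1}A=x$ and $A^{-1}b^2=(xtx)^{-1}xtxt=t$. Conversely, in $\langle A,b\mid A^2=b^3\rangle$ put $x=b^{-1}A$ and $t=A^{-1}b^2$. Then $xt=b$, $xtx=bx=A$, and $txt=tb=A^{-1}b^3=A$. So both substitutions define homomorphisms, and they are mutually inverse. In the new generators $r=A^2$ and $r_2=(A^2)^at^{-q}$. Imposing $r=1$ gives $A^2=b^3=1$, so $t=A^{-1}b^2=Ab^{-1}$, and $r_2=1$ becomes $(Ab^{-1})^q=1$. Putting $B=b^{-1}$ gives the presentation of $\Delta$.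

(b) Since $q\ge7$, we have $\frac12+\frac13+\frac1q<1$, so the hyperbolic plane $\mathbb H^2$ contains a triangle $T$ with angles $\pi/2,\pi/3,\pi/q$. By the Poincar\'e polygon theorem, the reflections in the sides of $T$ generate a discrete group with fundamental domain $T$, and its orientation-preserving subgroup is $\Delta$, with $A$, $B$, $AB$ acting as rotations of orders $2,3,q$ about the vertices. So $\Delta$ acts discretely and cocompactly. By Selberg's lemma (a finitely generated group of real matrices has a torsion-free subgroup of finite index) and passage to the intersection of its conjugates, $\Delta$ has a torsion-free normal subgroup $K$ of finite index. Point stabilizers are finite, so $K$ acts freely, and $S=\mathbb H^2/K$ is a closed oriented surface and a $K(K,1)$. For a normal subgroup of finite index, the transfer identifies $H_2(\Delta;\mathbb Q)$ with the coinvariants of $\Delta/K$ on $H_2(K;\mathbb Q)=H_2(S;\mathbb Q)=\mathbb Q$. The action is induced by the action of $\Delta/K$ on $S$, which preserves orientation, so it is trivial.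

(c) An orientation-preserving isometry of $\mathbb H^2$ of finite order fixes a point. The nontrivial point stabilizers of $\Delta$ are those of the vertices of the tiling by copies of $T$, and they are conjugate to the cyclic groups generated by $A$, $B$, $AB$. Hence every finite order divides $2$, $3$ or $q$, and $q$ occurs.
\end{proof}

The hypothesis $a\geq1$ enters in (b) and (c). For $a=0$ the group $\Delta(2,3,1)$ is trivial, since $B=A^{-1}$ has order dividing both 2 and 3, and there is no obstruction.

\section{The embeddings in $\mathbb{CP}^2$}\label{sec:A}

The manifold $W_0$ needs three 2-handles, with words $r_1,r_2,r$. In the decomposition of Example \ref{ex:torus}, $\alpha$ can supply $r_1$ and $h$ can supply $r$, while $\beta$ must go to $X$ because its word $t$ would kill the group. Two things are missing: a 2-handle for $r_2$, and a 3-handle that cancels $\beta$ algebraically and so makes $X$ contractible. A canceling 2-/3-handle pair $e,w$ supplies both. At first $w$ cancels $e$; sliding $e$ over $\beta$ makes $w$ run over $\beta$, by Lemma \ref{lem:slide}(b), and the exponents in $r_2$ are chosen so that it does so algebraically once.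

\begin{lemma}\label{lem:Dq}
The sphere $S^4$ has a handle decomposition $\mathcal D_q$ with two 1-handles $x,t$, three 2-handles $R_1,R_2,\beta$ with words $r_1,r_2,t$, and one 3-handle $w$, such that $\sigma^*(\beta)=w^{\pm1}$.
\end{lemma}

\begin{proof}
Take the connected sum of two 1-/2-pairs and one 2-/3-pair. It has 2-handles $\alpha,\beta,e$ with words $x,t,1$. By Corollary \ref{cor:free}, slide $e$ over $\alpha$ and $\beta$, one letter at a time, until its word is $r_2$; call the result $R_2$. Then slide $\alpha$ once over $\beta$, with $g=tx$ and the negative sign, to obtain a handle $R_1$ with word $x\cdot gt^{-1}g^{-1}=r_1$.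

We find the dual words from the chain complex. The exponent sums of $x$ and $t$ are $1,-1$ in $r_1$ and $4a,\,2a-q$ in $r_2$, so
\[
\partial_2R_1=x-t,\qquad\partial_2R_2=4a\,x+(2a-q)\,t,\qquad\partial_2\beta=t .
\]
A chain $c_1R_1+c_2R_2+c_3\beta$ is a cycle if and only if $c_1+4ac_2=0$ and $-c_1+(2a-q)c_2+c_3=0$, that is, $c_1=-4ac_2$ and $c_3=(q-6a)c_2$. So $\ker\partial_2$ is infinite cyclic. As $H_2(S^4)=0$ and $C_3=\mathbb Zw$, the chain $\partial_3w$ generates it:
\begin{equation}\label{eq:d3}
\pm\partial_3w=R_2-4a\,R_1+(q-6a)\,\beta .
\end{equation}
Here $q-6a=1$. The group $\pi_1(N^*)=\langle w\rangle$ is infinite cyclic, so a dual word is determined by its exponent sum, and $\sigma^*(\beta)=w^{\pm1}$.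
\end{proof}

This is the only place where $q=6a+1$ is used. For a general exponent $q$ in $r_2$, formula \eqref{eq:d3} gives $\sigma^*(\beta)=w^{\pm(q-6a)}$, and $N^*\cup\beta$ has first homology $\mathbb Z/(q-6a)$.

\begin{proof}[Proof of Theorem \ref{thm:A}]
Give $\mathbb{CP}^2=S^4\#\mathbb{CP}^2$ the connected sum of $\mathcal D_q$ with the standard decomposition, whose 2-handle $h$ has $\sigma(h)=\sigma^*(h)=1$. By \eqref{eq:x} and Corollary \ref{cor:free}, we can slide $h$ over $R_1$ and $\beta$ until its word is $r$, without changing any other word or any dual word. Explicitly, in $r=xtxxtx$ each letter $t$ costs one slide over $\beta$, and each letter $x=r_1\cdot gtg^{-1}$ costs one slide over $R_1$ and one over $\beta$: ten slides in all. Call the result $h'$. By \eqref{eq:d3}, the words and dual words are, up to inversion,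
\[
\begin{array}{c|cccc}
 & R_1 & R_2 & h' & \beta\\ \hline
\sigma & r_1 & r_2 & r & t\\
\sigma^* & w^{4a} & w & 1 & w
\end{array}
\]
Split along $J=\{\beta\}$: put $W_0=N\cup R_1\cup R_2\cup h'$ and $X_q=\overline{\mathbb{CP}^2\setminus W_0}=\beta\cup N^*$, and let $\varphi_q$ be the inclusion. Upside down, $X_q$ has one 0-handle, one 1-handle $w$ and one 2-handle with word $w^{\pm1}$. By Lemma \ref{lem:mazur} it is contractible and embeds in $B^4$.

The complement of $X_q$ is homotopy equivalent to $W_0$, and $\pi_1(W_0)=\langle x,t\mid r_1,r_2,r\rangle\cong\Delta(2,3,q)=\Delta$ by Lemma \ref{lem:group}(a). This is (1). The map $f\colon W_0\to K(\Delta,1)$ of \eqref{eq:hopf} is onto on $H_2$, and $H_2(\Delta)$ has rank $1=b_2(\mathbb{CP}^2)$ by Lemma \ref{lem:group}(b). Proposition \ref{prop:criterion} gives (2) and shows that no homeomorphism, hence no isotopy, carries $X_q$ into a 4-ball. A homeomorphism of $\mathbb{CP}^2$ taking $X_q$ onto $X_{q'}$ restricts to a homeomorphism of the complements, so $\Delta(2,3,q)\cong\Delta(2,3,q')$, and $q=q'$ by Lemma \ref{lem:group}(c).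
\end{proof}

Since $\mathbb{CP}^2$ is closed, simply connected and definite, this answers the Question.

\begin{remark}\label{rem:before}
The ten slides are what makes the embedding global. Before them, the same splitting gives a contractible manifold $\beta\cup N^*$ that is local: it lies in the union of $S^4$ minus a ball with the 4-handle of $\mathbb{CP}^2$, which is a boundary sum of two balls. Its complement has fundamental group $G_q=\langle x,t\mid r_1,r_2\rangle$, which maps onto the infinite group $\Delta$. So a large fundamental group of the complement does not by itself obstruct locality. The difference lies in $H_2$. The presentation complex of $G_q$ is acyclic, because the matrix of $\partial_2$ has determinant $(2a-q)+4a=-1$, so $H_2(G_q)=0$ by \eqref{eq:hopf}. Adding the relator $r$, whose exponent sums impose nothing new on $H_1=0$, creates a class in $H_2$ that is not spherical.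
\end{remark}

\begin{remark}
The manifold $X_q$ is not a ball, and $\pi_1(\partial X_q)$ is infinite: upside down, $W_0$ is built from $\partial X_q\times[0,1]$ with handles of index at least 2, so $\pi_1(\partial X_q)$ maps onto $\Delta$.
\end{remark}

\section{Arbitrary simply connected $W$}\label{sec:B}

The proof of Theorem \ref{thm:A} used a 2-handle $h$ that generates $H_2$ and has trivial word and trivial dual word. A general $W$ comes with 1- and 3-handles, with words and dual words that we do not know, and we need $n=b_2(W)$ such handles. We first trivialize the dual words, so that slides become free in the sense of Corollary \ref{cor:free}. The words cannot be controlled at the same time; we normalize only their exponent sums and later collapse the part of $W_0$ that we do not understand.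

\begin{lemma}\label{lem:normal}
Let $W$ be a closed simply connected 4-manifold and $n=b_2(W)$. Then $W$ has a handle decomposition with 1-handles $u_1,\dots,u_k$, 2-handles $c_1,\dots,c_l,h_1,\dots,h_{n+k}$ and 3-handles $v_1,\dots,v_l$ such that
\[
\sigma^*(c_i)=v_i\ \ (1\le i\le l),\qquad\sigma^*(h_j)=1\ \ (1\le j\le n+k),\qquad\partial_2h_{n+i}=u_i\ \ (1\le i\le k).
\]
\end{lemma}

\begin{proof}
Start with any decomposition, with 2-handles $h_1,\dots,h_m$ and 3-handles $v_1,\dots,v_l$.

\emph{Dual words.} Add $l$ canceling 1-/2-pairs. Their 2-handles $c_1,\dots,c_l$ have trivial dual words. Let $u_1,\dots,u_k$ be all the 1-handles. Upside down, $\pi_1(W)$ is presented by the generators $v_i$ with the dual words as relators. Since $\pi_1(W)=1$, the words $\sigma^*(h_j)$ normally generate $F(v_1,\dots,v_l)$. Apply Corollary \ref{cor:free} upside down. First slide each dual handle $c_i$ over the dual handles $h_j$ until $\sigma^*(c_i)=v_i$; this leaves the $\sigma^*(h_j)$ unchanged. Then slide each dual handle $h_j$ over the dual handles $c_i$, with $z=\sigma^*(h_j)^{-1}$, until $\sigma^*(h_j)=1$; this leaves the $\sigma^*(c_i)$ unchanged. The words in $F(u_1,\dots,u_k)$ change in an unspecified way.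 The auxiliary handles $c_i$ are needed because a handle cannot slide over itself.

\emph{Exponent sums.} Now $\partial_3v_i=\pm c_i$, so $\partial_2c_i=0$. Since $H_1(W)=0$ and $\partial_1=0$, the map $\partial_2$ is onto $C_1$, and therefore it maps $\mathbb Z\langle h_1,\dots,h_m\rangle$ onto $\mathbb Z\langle u_1,\dots,u_k\rangle$. Counting handles and using $b_1=b_3=0$,
\[
2+n=\chi(W)=1-k+(m+l)-l+1,
\]
so $m=n+k$. A surjection $\mathbb Z^m\to\mathbb Z^k$ splits, so $\mathbb Z^m$ has a basis consisting of a basis of the kernel followed by preimages of $u_1,\dots,u_k$. By the Euclidean algorithm, any two bases of $\mathbb Z^m$ are related by adding $\pm$ one basis vector to another, permuting, and changing signs. A slide of $h_i$ over $h_j$ replaces $\partial_2h_i$ by $\partial_2h_i\pm\partial_2h_j$, with either sign, by Lemma \ref{lem:slide}(a); relabeling and reorienting give the other moves. So we can arrange $\partial_2h_{n+i}=u_i$. These slides preserve all dual words by Lemma \ref{lem:slide}(b), because the $\sigma^*(h_i)$ are trivial.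
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(1)]
Let $n=b_2(W)>0$, take the decomposition of Lemma \ref{lem:normal}, and let $s_j=\sigma(h_j)\in F(u_1,\dots,u_k)$. Write $W=W\#S^4\#\cdots\#S^4$ with $n$ copies of $S^4$, and give the $\nu$-th copy the decomposition $\mathcal D_7$ of Lemma \ref{lem:Dq} ($a=1$, $q=7$), with handles $x_\nu,t_\nu$; $R_1^\nu,R_2^\nu,\beta_\nu$; $w_\nu$. Let $r_{1,\nu},r_{2,\nu},r_\nu$ be the words $r_1,r_2,r$ in the letters $x_\nu,t_\nu$. For $\nu=1,\dots,n$, slide $h_\nu$ over $R_1^\nu$ and $\beta_\nu$ until its word is $s_\nu r_\nu$. This is possible by \eqref{eq:x} and Corollary \ref{cor:free}, and no dual word changes because $\sigma^*(h_\nu)=1$.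

Split along $J=\{c_1,\dots,c_l,\beta_1,\dots,\beta_n\}$, and let $\varphi$ be the inclusion of $X$. Upside down, $X$ has one 0-handle, 1-handles $v_i$ and $w_\nu$, and 2-handles with words $v_i$ (from $c_i$) and $w_\nu^{\pm1}$ (from $\beta_\nu$). By Lemma \ref{lem:mazur}, $X\times[0,1]\cong D^5$, $X$ is contractible, and $X$ embeds in $B^4$.

The manifold $W_0$ is homotopy equivalent to the presentation complex $C$ of
\[
\bigl\langle\,u_i,\ x_\nu,\ t_\nu\ \bigm|\ s_j\ (j>n),\ \ s_\nu r_\nu,\ r_{1,\nu},\ r_{2,\nu}\ (1\le\nu\le n)\,\bigr\rangle .
\]
We do not know this group, but Proposition \ref{prop:criterion} asks only for maps to aspherical spaces. Let $U\subset C$ be the subcomplex formed by the circles $u_i$ and the 2-cells $s_j$ with $j>n$. In $C/U$ the letters $u_i$ are collapsed, so the attaching loop $s_\nu r_\nu$ becomes homotopic to $r_\nu$, and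
\[
C/U\simeq C_1\vee\dots\vee C_n,
\]
where $C_\nu$ is the presentation complex of $\langle x_\nu,t_\nu\mid r_{1,\nu},r_{2,\nu},r_\nu\rangle\cong\Delta:=\Delta(2,3,7)$. Let $f_\nu$ be the composite
\[
W_0\simeq C\longrightarrow C/U\longrightarrow C_\nu\longrightarrow K(\Delta,1),
\]
where the middle map collapses the other wedge summands. Collapsing $U$ could lose surjectivity on $H_2$, and here the normalization of exponent sums is used: $\partial_2h_{n+i}=u_i$ gives $H_1(U)=0$, so the exact sequence
\[
H_2(C)\to H_2(C,U)\to H_1(U)=0
\]
shows that $H_2(C)$ maps onto $H_2(C,U)\cong H_2(C/U)\cong\bigoplus_\nu H_2(C_\nu)$. Each $H_2(C_\nu)\to H_2(\Delta)$ is onto by \eqref{eq:hopf}. Hence $f_*\colon H_2(W_0)\to H_2(\Delta)^{n}$ is onto, and the target has rank $n$ by Lemma \ref{lem:group}(b). Proposition \ref{prop:criterion} completes the proof.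
\end{proof}

Simple connectivity of $W$ was used in Lemmas \ref{lem:obstruction} and \ref{lem:complement} and in both steps of Lemma \ref{lem:normal}. The hypothesis $b_2(W)>0$ was used only to turn ``every sphere is null-homologous'' into an obstruction. The intersection form and the framings were never used.

\begin{proof}[Proof of Theorem \ref{thm:B}(2) and of the equivalence]
Let $b_2(W)=0$. Then $H_2(W)=0$, so $W$ is a simply connected homology 4-sphere, and it is homeomorphic to $S^4$ by Freedman's theorem. Let $\varphi\colon X\hookrightarrow W$ be an embedding of a contractible 4-manifold. The image is closed, and it is not all of $W$ because $H_4(X)=0\neq H_4(W)$. So it misses a small smooth closed ball $B'$ contained in a larger chart. The sphere $\partial B'$ is collared on both sides, and by the generalized Schoenflies theorem a bicollared 3-sphere in $S^4$ bounds a closed topological ball on each side. Hence $W\setminus\operatorname{int}B'$ is a topological ball; it is locally flat because its boundary is a smooth hypersurface, and it contains $\varphi(X)$. If $W=S^4$, take $B'$ round; then the complementary ball is smooth. Thus no embedding is topologically global when $b_2(W)=0$, while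 (1) provides one when $b_2(W)>0$.
\end{proof}

We make no claim about smooth locality in a hypothetical exotic 4-sphere.

\begin{thebibliography}{9}

\bibitem{GS}
Gompf and Stipsicz, \emph{4-Manifolds and Kirby Calculus}.

\bibitem{Nersisyan}
Sergey Nersisyan, \emph{Links of Mazur manifolds and exotica}, arXiv:2606.24220 (2026).

\end{thebibliography}
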